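# The power of 2 in the number of perfect matchings of a square grid with step-diagonal edges deleted

Throughout, $m_G$ denotes the number of perfect matchings of a graph $G$: sets of edges that cover every vertex exactly once. For $r\ge 1$ put $n=2r$. The grid $\mathcal R=\mathcal R_{2r\times 2r}$ has vertex set $\{(x,y)\in\mathbb Z^2:0\le x,y\le n-1\}$, and two vertices are adjacent exactly when they are at distance $1$. We think of $x$ as the column and $y$ as the row. The *step-diagonal* consists of the $r$ horizontal edges
$$e_i=\{(i,i),(i+1,i)\},\qquad i=0,1,\dots,r-1 .$$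
It starts at the corner $(0,0)$, climbs like a staircase, and stops just after the center.

## 1. The corner edge, and the $4\times4$ grid by hand

Start with the first edge, $e_0=\{(0,0),(1,0)\}$. The corner $(0,0)$ has only two neighbors, $(1,0)$ and $(0,1)$, so every perfect matching uses exactly one of the two edges at the corner. The reflection $(x,y)\mapsto(y,x)$ maps perfect matchings to perfect matchings and exchanges these two edges. So exactly half of all perfect matchings use $e_0$, and
$$m_{\mathcal R-e_0}=\tfrac12\,m_{\mathcal R}\qquad\text{for every } r\ge1. \tag{1}$$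
Deleting $e_0$ removes exactly one factor of $2$.

For $r=1$ the grid is a $4$-cycle, with $m_{\mathcal R}=2$ and $m_{\mathcal R-e_0}=1$.

For $r=2$ we can treat every subset of $\{e_0,e_1\}$. First count $m_{\mathcal R}$. Let $T\subseteq\{0,1,2,3\}$ be the set of columns $x$ in which a matching uses the vertical edge from $(x,1)$ to $(x,2)$. What is left is a matching of the bottom half (rows $0,1$) without the vertices $(x,1)$, $x\in T$, and a matching of its mirror image. If $f(T)$ counts the former, then $m_{\mathcal R}=\sum_T f(T)^2$. Color $(x,y)$ by the parity of $x+y$. The bottom half has four vertices of each color, so $T$ must contain equally many even and odd columns. The possibilities are as follows.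

- $T=\emptyset$: a full $2\times4$ grid. The number of matchings of a $2\times \ell$ grid is $1,2,3,5$ for $\ell=1,2,3,4$ (the last column is matched vertically, or the last two columns by two horizontal edges), so $f=5$.
- $T=\{0,1\}$: the vertex $(0,0)$ must go to $(1,0)$, and a $2\times 2$ square is left, so $f=2$. By symmetry $f(\{2,3\})=2$.
- $T=\{1,2\}$: $(0,1)$ goes to $(0,0)$, $(3,1)$ goes to $(3,0)$, then $(1,0)$ to $(2,0)$, so $f=1$.
- $T=\{0,3\}$: $(0,0)$ goes to $(1,0)$, $(3,0)$ to $(2,0)$, $(1,1)$ to $(2,1)$, so $f=1$.
- $T=\{0,1,2,3\}$: a path on four vertices, so $f=1$.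

Hence $m_{\mathcal R}=25+4+4+1+1+1=36$.

Next, count the matchings that use $e_1=\{(1,1),(2,1)\}$.

- Suppose $e_0$ is not used, so $(0,0)$ goes to $(0,1)$. Then $(1,0)$ must go to $(2,0)$, then $(3,0)$ to $(3,1)$, and rows $2,3$ form a $2\times4$ grid: $5$ matchings.
- Suppose $e_0$ is used as well. Then $(0,1)$ must go to $(0,2)$, $(0,3)$ to $(1,3)$, $(2,0)$ to $(3,0)$, $(3,1)$ to $(3,2)$, $(3,3)$ to $(2,3)$, and $(1,2)$ to $(2,2)$: $1$ matching.

So $6$ matchings use $e_1$ and $1$ uses both. With (1),
$$m_{\mathcal R}=36=2^2\cdot 9,\qquad m_{\mathcal R-e_0}=18=2\cdot9,\qquad m_{\mathcal R-e_1}=30=2\cdot15,\qquad m_{\mathcal R-e_0-e_1}=36-18-6+1=13 .$$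
Each deletion removes exactly one factor of $2$, whichever edges we choose.

## 2. The general statement, and what the reflection cannot see

The problem is a conjecture from Grant T. Barkley and Ricky Ini Liu, "Channels, Billiards, and Perfect Matching 2-Divisibility", arXiv:1911.08102 (2019), under the heading "Deleting from step-diagonals". It asks whether the pattern above holds for all $r$. It does.

**Theorem 1.** Let $G$ be obtained from $\mathcal R_{2r\times2r}$ by deleting any $k$ of the step-diagonal edges ($0\le k\le r$). Then $m_G=2^{r-k}b$ for some odd integer $b$.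

What changes when we leave the corner? The vertex $(1,1)$ has four possible partners once $r\ge2$, so the reflection no longer splits the matchings in half: in the $4\times4$ grid only $6$ of $36$ matchings use $e_1$. The quotient $30/36=5/6$ loses one factor of $2$ for an arithmetic reason. Once $e_1$ is deleted, the graph also loses its symmetry in the diagonal. Finally, even (1) only reduces $\{e_0\}$ to the case of no deletion, which itself needs a proof.

The statement also depends on which edge is deleted. In the $4\times4$ grid take $g=\{(1,0),(1,1)\}$. A matching using $g$ must use $\{(0,0),(0,1)\}$, and what is left is rows $2,3$ together with the square on columns $2,3$ of rows $0,1$. If no edge joins row $1$ to row $2$ there are $2\cdot5=10$ matchings. If both possible edges do, there are $1\cdot2=2$ matchings (one for the remaining edge in row $0$, two for rows $2,3$ without $(2,2),(3,2)$). One such edge alone is impossible by color. So $12$ matchings use $g$, and $m_{\mathcal R-g}=24=2^3\cdot3$. Deleting $g$ *adds* a factor of $2$. A proof of Theorem 1 must tell $e_1$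 from $g$.

## 3. Counting matchings by a signed determinant

Call $(x,y)$ *black* if $x+y$ is even and *white* if $x+y$ is odd. There are $2r^2$ vertices of each color. Give each horizontal edge the sign $+1$ and each vertical edge in column $x$ the sign $(-1)^x$. Let $K$ be the signed biadjacency matrix, with rows indexed by black and columns by white vertices: $K_{\beta\omega}$ is the sign of the edge $\beta\omega$, or $0$ if there is none.

**Lemma 2 (Kasteleyn).** Put arbitrary weights on the edges, zero allowed, and multiply each nonzero entry of $K$ by the weight of its edge. The determinant of the result is $\pm\sum_{\text{matchings}}\prod(\text{weights})$, with a sign that does not depend on the weights.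

**Proof.** Fix an order of the black and of the white vertices. The nonzero terms of the determinant correspond to the perfect matchings of the grid. The term of a matching is its product of weights, times its product of edge signs, times the sign of its permutation. We must show that the last two factors together are the same for any two matchings $M_1,M_2$.

The union $M_1\cup M_2$ consists of common edges and disjoint cycles whose edges alternate between $M_1$ and $M_2$. Let $C$ be such a cycle, of length $2\ell\ge4$, with $v$ grid vertices strictly inside. The vertices of $C$ are matched along $C$ by $M_1$, and no edge crosses $C$, so $M_1$ matches the $v$ inner vertices among themselves. Hence $v$ is even. By Pick's theorem (a simple lattice polygon with $p$ boundary lattice points and $v$ interior ones has area $v+\frac p2-1$) the cycle $C$ encloses $v+\ell-1$ unit faces. A unit face between columns $x$ and $x+1$ has sign product $(-1)^x(-1)^{x+1}=-1$. Multiply the sign products of all faces inside $C$. Edges inside $C$ occur twice and cancel, so the product of the signs along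 $C$ is $(-1)^{v+\ell-1}=(-1)^{\ell-1}$. This is the factor by which the product of edge signs changes when we switch from $M_1$ to $M_2$ along $C$. The same switch multiplies the permutation by an $\ell$-cycle, whose sign is $(-1)^{\ell-1}$. The two effects cancel. Switching along all cycles in turn leads from $M_1$ to $M_2$. $\square$

Deleting an edge means giving it weight $0$, so one sign convention serves all subgraphs.

It is convenient to view a function $F$ on the vertices as an $n\times n$ matrix $F=(F_{xy})$, $0\le x,y\le n-1$. Let $A$ be the adjacency matrix of the path $0-1-\cdots-(n-1)$ and $D=\mathrm{diag}((-1)^x)$. Then $(AF)_{xy}$ sums $F$ over the horizontal neighbors of $(x,y)$, and $(FA)_{xy}$ sums it over the vertical neighbors. So the full signed adjacency operator of the grid is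
$$\mathcal K(F)=AF+DFA. \tag{2}$$
It is symmetric and exchanges white-supported and black-supported functions. On white functions it is $K$, and on black functions it is $K^T$.

For $r=1$, with rows $(0,0),(1,1)$ and columns $(1,0),(0,1)$, we get $K=\begin{pmatrix}1&1\\-1&1\end{pmatrix}$ and $\det K=2=m_{\mathcal R}$.

## 4. The kernel modulo 2, and the half of the theorem it gives

Modulo $2$ we have $D\equiv I$, so (2) becomes $\mathcal K(F)\equiv AF+FA$, which is the commutator of $A$ and $F$ over $\mathbb F_2$. The kernel of $\mathcal K$ mod $2$ is therefore the set of matrices commuting with $A$, and polynomials in $A$ are the obvious candidates. We choose a good basis of polynomials.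

Define $U_k\in\mathbb Z[z]$ by $U_{-1}=0$, $U_0=1$, $U_{k+1}=zU_k-U_{k-1}$. So $U_1=z$, $U_2=z^2-1$, $U_3=z^3-2z$. Only powers of $z$ of the parity of $k$ occur in $U_k$.

**Step 1: the polynomials move $e_0$ along the path.** In this step and in Section 6, $e_0,\dots,e_{n-1}$ are the standard basis vectors, and $e_{-1}=e_n=0$. Since $Ae_k=e_{k-1}+e_{k+1}$, induction on the recurrence gives
$$U_k(A)e_0=e_k\quad(0\le k\le n-1),\qquad U_n(A)e_0=Ae_{n-1}-e_{n-2}=0. \tag{3}$$
Consequently $U_n(A)e_k=U_k(A)U_n(A)e_0=0$ for every $k$, so $U_n(A)=0$. Running the recurrence past $n$ reflects it: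
$$U_{n+j}(A)=-U_{n-j}(A)\qquad(0\le j\le n). \tag{4}$$
For $j=0$ both sides are $0$. For $j=1$, $U_{n+1}(A)=AU_n(A)-U_{n-1}(A)=-U_{n-1}(A)$. If (4) holds for $j-1$ and $j$, then $U_{n+j+1}(A)=AU_{n+j}(A)-U_{n+j-1}(A)=-(AU_{n-j}(A)-U_{n-j+1}(A))=-U_{n-j-1}(A)$.

**Step 2: the commutant.** This step finds all $F$ over $\mathbb F_2$ with $AF=FA$. If $F$ commutes with $A$, write $Fe_0=\sum_{k<n}c_ke_k=\sum_{k<n} c_kU_k(A)e_0$ and put $p=\sum c_kU_k$. Then
$$Fe_k=FU_k(A)e_0=U_k(A)Fe_0=U_k(A)p(A)e_0=p(A)e_k$$
for all $k$, so $F=p(A)$. Conversely every polynomial in $A$ commutes with $A$. The matrices $U_0(A),\dots,U_{n-1}(A)$ are independent because they send $e_0$ to independent vectors. So they form a basis of the commutant.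

**Step 3: sorting by color.** The entry $(A^j)_{xy}$ vanishes unless $x+y\equiv j\pmod 2$, so $U_k(A)$ is supported on the vertices with $x+y\equiv k\pmod 2$. We have proved the following.

**Lemma 3.** Over $\mathbb F_2$, the kernel of $K$ (white functions) has basis $U_{2b+1}(A)$, $0\le b\le r-1$, and the kernel of $K^T$ (black functions) has basis $U_{2a}(A)$, $0\le a\le r-1$. Both have dimension $r$.

For $n=4$ the function $U_2(A)=A^2-I$ is
$$\begin{pmatrix}0&0&1&0\\0&1&0&1\\1&0&1&0\\0&1&0&0\end{pmatrix}.$$
At each white vertex the neighboring values have an even sum: for example at $(0,1)$ the sum is $0+1+1$.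

Lemma 3 suggests a short argument. Let $R=\mathbb Z_{(2)}$ be the ring of rational numbers with odd denominator. Its units are the fractions with odd numerator and odd denominator; it reduces mod $2$ to $\mathbb F_2$ (for example $\frac13\equiv1$); and an integer lies in $2^jR$ exactly when $2^j$ divides it. We write $v_2$ for the exponent of $2$. Since $R$ is a principal ideal domain, every square matrix $L$ over $R$ has a Smith normal form $L=P\,\mathrm{diag}(d_1,\dots,d_h)\,Q$, with $P,Q$ invertible over $R$. The number of $d_i$ in $2R$ is the dimension of $\ker(L\bmod2)$.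

Delete $k\le r$ edges, any edges at all. The matrix $K$ changes in $k$ entries, so its rank mod $2$ rises by at most $k$, and the new kernel mod $2$ has dimension at least $r-k$. At least $r-k$ of the diagonal entries lie in $2R$, so $2^{r-k}$ divides the determinant. Thus $2^{r-k}\mid m_G$, which is half of Theorem 1.

Here the argument stops. It counts the even elementary divisors but cannot tell $2$ from $4$ or $0$: the matrices $(2)$ and $(4)$ are equal mod $2$. The missing half is not automatic, since deleting $g$ in Section 2 gave $24$, not $2\cdot$odd. We need one more binary digit of $K$, and only along the kernels.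

## 5. The bilinear form that records the next binary digit

If $u$ is in the kernel of $L$ mod $2$, a lift $\tilde u$ satisfies $L\tilde u\in2R^h$, and $\frac12L\tilde u$ makes sense. It depends on the lift, but its pairing with the kernel of $L^T$ does not.

**Lemma 4.** Let $L$ be an $h\times h$ matrix over $R$, and let $q$ be the dimension of $\ker(L\bmod2)$. For $u\in\ker(L\bmod 2)$ and $v\in\ker(L^T\bmod2)$ with lifts $\tilde u,\tilde v\in R^h$ put
$$B(v,u)=\tfrac12\tilde v^TL\tilde u\bmod2 .$$
Then $B$ is a well-defined bilinear form. If $B$ is nondegenerate, then $v_2(\det L)=q$, the matrix $2L^{-1}$ has entries in $R$, and for each $\delta\in R^h$ the vector $u=2L^{-1}\delta\bmod2$ is the unique element of $\ker(L\bmod2)$ with $B(v,u)=v^T\delta$ for all $v\in\ker(L^T\bmod2)$.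

**Proof.** *Well defined.* We have $\frac12\tilde v^TL\tilde u\in R$ because $L\tilde u\in2R^h$. Replacing $\tilde u$ by $\tilde u+2z$ adds $\tilde v^TLz=(L^T\tilde v)^Tz\in2R$. Replacing $\tilde v$ by $\tilde v+2z$ adds $z^TL\tilde u\in2R$. Bilinearity is clear.

*The form in Smith coordinates.* Write $L=P\,\mathrm{diag}(1,\dots,1,d_1,\dots,d_q)\,Q$ with $P,Q$ invertible over $R$ and all $d_i\in2R$ (units on the diagonal can be absorbed into $P$). Let $\epsilon_1,\dots,\epsilon_q$ be the last $q$ standard basis vectors. The kernel of $L$ mod $2$ has basis $Q^{-1}\epsilon_i$, the kernel of $L^T$ mod $2$ has basis $(P^T)^{-1}\epsilon_j$, and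
$$B\big((P^T)^{-1}\epsilon_j,\,Q^{-1}\epsilon_i\big)=\tfrac12\epsilon_j^TP^{-1}LQ^{-1}\epsilon_i=\tfrac12 d_i\,[\,i=j\,] \bmod2.$$
So $B$ has matrix $\mathrm{diag}(d_i/2)$ mod $2$. It is nondegenerate exactly when every $d_i$ is $2$ times a unit.

*Consequences.* In that case $v_2(\det L)=q$, and $2L^{-1}=Q^{-1}\mathrm{diag}(2,\dots,2,2/d_1,\dots,2/d_q)P^{-1}$ has entries in $R$. For $\delta\in R^h$ the vector $\tilde u=2L^{-1}\delta$ satisfies $L\tilde u=2\delta$. So $u$ is in the kernel mod $2$, and $B(v,u)=\frac12\tilde v^T\cdot2\delta=v^T\delta$ mod $2$. Uniqueness is nondegeneracy. $\square$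

Here and below $[\,P\,]$ is $1$ if $P$ is true and $0$ otherwise.

For $r=1$ and $K=\begin{pmatrix}1&1\\-1&1\end{pmatrix}$ both kernels are spanned by $(1,1)^T$, and $B=\frac12(1,1)K(1,1)^T=\frac12\cdot2=1$. Indeed $v_2(\det K)=1$, and $2K^{-1}=\begin{pmatrix}1&-1\\1&1\end{pmatrix}$ is integral, with all entries odd.

## 6. The form $B$ is a trace

We compute $B$ for the matrix $K$. The kernels of Lemma 3 come with integer lifts, the integer matrices $U_k(A)$, and on these $\mathcal K$ shows its factor $2$ explicitly. Put $E=(I+D)/2$, the projection onto the even coordinates. For any integer polynomial $p$,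
$$\mathcal K(p(A))=Ap(A)+Dp(A)A=(I+D)Ap(A)=2EAp(A).$$
If $p$ is odd and $q$ is even, then $p(A)$ is a white and $q(A)$ a black function. Since $q(A)$ is symmetric and $\sum_{x,y} F_{xy}G_{xy}=\operatorname{tr}(F^TG)$,
$$B(q(A),p(A))=\tfrac12\operatorname{tr}\big(q(A)\,\mathcal K(p(A))\big)=\operatorname{tr}\big(q(A)EAp(A)\big)=\tau(zpq)\bmod2,\qquad \tau(f):=\operatorname{tr}\big(Ef(A)\big). \tag{5}$$

**Step 1: products.** To evaluate (5) we expand products: for $k,l\ge0$,
$$U_kU_l=\sum U_j,\qquad j=|k-l|,\,|k-l|+2,\,\dots,\,k+l. \tag{6}$$
Assume $l\le k$ and induct on $l$. The case $l=0$ is trivial, and $l=1$ is $zU_k=U_{k+1}+U_{k-1}$. For $1\le l<k$, $U_kU_{l+1}=zU_kU_l-U_kU_{l-1}$. By induction $zU_kU_l=\sum(U_{j+1}+U_{j-1})$ over $j=k-l,\dots,k+l$. The terms $U_{j+1}$ have indices $k-l+1,\dots,k+l+1$, and $U_kU_{l-1}$ has indices $k-l+1,\dots,k+l-1$, so their difference is $U_{k+l+1}$. The terms $U_{j-1}$ have indices $k-l-1,\dots,k+l-1$. Together these are the indices $k-l-1,\dots,k+l+1$.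

**Step 2: entries.** We need the diagonal of $U_k(A)$ for the trace, and all entries later.

**Lemma 5.** For $0\le x,y,k\le n-1$, $U_k(A)_{xy}=1$ if $k\equiv x+y\pmod2$ and $|x-y|\le k\le\min(x+y,\,2n-2-x-y)$. Otherwise it is $0$.

**Proof.** By (3) and (6), $U_k(A)e_y=U_k(A)U_y(A)e_0=\sum_jU_j(A)e_0$ over $j=|k-y|,\dots,k+y$ in steps of $2$. By (3) and (4), $U_j(A)e_0$ is $e_j$ for $j<n$, is $0$ for $j=n$, and is $-e_{2n-j}$ for $n<j\le2n$. So the entry at $x$ receives $+1$ from $j=x$ and $-1$ from $j=2n-x$, if these indices occur. Both have the parity of $x$, so the entry vanishes unless $x\equiv k+y\pmod 2$. In that case it equals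
$$[\,|k-y|\le x\le k+y\,]-[\,2n-x\le k+y\,].$$
In the second bracket the condition $2n-x\ge|k-y|$ was dropped, since $2n-x\ge n+1>|k-y|$.

If the second bracket is $1$, so is the first: $x<2n-x\le k+y$, and $x\ge2n-k-y\ge|k-y|$ because $k,y\le n$. So the entry is $1$ exactly when $|k-y|\le x\le k+y$ and $x+y+k\le2n-1$, and is $0$ otherwise. Since $x+y+k$ is even, the last condition is $k\le2n-2-x-y$. The condition $|k-y|\le x\le k+y$ says $k\le x+y$, $k\ge y-x$ and $k\ge x-y$. Together these are the conditions of the lemma. $\square$

The displayed $U_2(A)$ for $n=4$ agrees: the entry at $(0,0)$ is $0$ because $2>\min(0,6)$, and the one at $(2,2)$ is $1$ because $0\le2\le\min(4,2)$.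

**Step 3: the values $\tau(U_{2d})$.** For $0\le d\le r-1$, Lemma 5 gives $U_{2d}(A)_{xx}=[\,d\le x\le n-1-d\,]$. This interval contains $2(r-d)$ consecutive integers, half of them even, so $\tau(U_{2d})=r-d$. For $d=r$, $U_n(A)=0$ gives $\tau(U_{2r})=0=r-r$. For $r<d\le2r$, (4) gives $\tau(U_{2d})=-\tau(U_{2(2r-d)})=-(r-(2r-d))=r-d$. So
$$\tau(U_{2d})=r-d\qquad(0\le d\le2r). \tag{7}$$

**Step 4: the matrix of $B$.** For $0\le a\le r-1$ and $0\le c\le r$, (6) and (7) give
$$\tau(U_{2a}U_{2c})=\sum_{d=|a-c|}^{a+c}(r-d)=(2\min(a,c)+1)\,(r-\max(a,c))\equiv r-\max(a,c)\pmod2 .$$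
Here $a+c\le2r-1$, so (7) applies. The sum has $2\min(a,c)+1$ terms, and the average of $d$ is $\frac12(|a-c|+a+c)=\max(a,c)$. Since $zU_{2b+1}=U_{2b}+U_{2b+2}$, (5) yields, for $0\le a,b\le r-1$,
$$B(U_{2a}(A),U_{2b+1}(A))\equiv\max(a,b)+\max(a,b+1)\equiv[\,a\le b\,]\pmod2. \tag{8}$$
Indeed for $a\le b$ the sum is $2b+1$, and for $a\ge b+1$ it is $2a$.

The matrix (8) is unitriangular, so $B$ is nondegenerate. Lemma 4 applies to $K$: we get $v_2(m_{\mathcal R})=v_2(\det K)=r$, which is the case $k=0$ of Theorem 1, and $2K^{-1}$ has entries in $R$.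

## 7. The matrix $2K^{-1}$ modulo 2

Let $M=2K^{-1}\bmod2$, with rows indexed by white and columns by black vertices. By Lemma 4 its columns are determined by $B$, which we know. For a vertex $v=(x,y)$ put
$$s_v=|x-y|,\qquad t_v=\min(x+y,\,2n-2-x-y).$$
Both have the parity of $x+y$. Also $s_v\le t_v$: clearly $|x-y|\le x+y$, and the same inequality for $n-1-x$, $n-1-y$ gives $|x-y|\le2n-2-x-y$. In this notation Lemma 5 says that for $0\le k\le n-1$ of the right parity, $U_k(A)_v=[\,s_v\le k\le t_v\,]$. For instance, when $n=4$ the vertex $(2,1)$ has $s=1$ and $t=\min(3,3)=3$.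

**Lemma 6.** For white $\omega$ and black $\beta$, in $\mathbb F_2$,
$$M(\omega,\beta)=[\,s_\omega\le t_\beta+1\le t_\omega\,]+[\,s_\omega\le s_\beta-1\le t_\omega\,]. \tag{9}$$

**Proof.** The column of $M$ at $\beta$ is $2K^{-1}\delta_\beta$ mod $2$, where $\delta_\beta$ is the standard basis vector at $\beta$. It lies in $\ker(K\bmod2)$, so it equals $\sum_{b=0}^{r-1}c_bU_{2b+1}(A)$. By Lemma 4, tested on $v=U_{2a}(A)$, and by (8),
$$\sum_{b\ge a}c_b=U_{2a}(A)_\beta=[\,s_\beta\le2a\le t_\beta\,]=:\phi(a)\qquad(0\le a\le r-1).$$
Put $\phi(r)=0$. The formula $\phi(r)=[\,s_\beta\le2r\le t_\beta\,]$ agrees, because $t_\beta\le n-1$ (it is the minimum of two numbers with average $n-1$) and $t_\beta$ is even, so $t_\beta\le2r-2$. Taking differences, $c_b=\phi(b)+\phi(b+1)$ in $\mathbb F_2$ for $0\le b\le r-1$. So $c_b=1$ exactly where $\phi$ changes between $b$ and $b+1$: at $2b=t_\beta$, and at $2b+2=s_\beta$ if $s_\beta\ge2$. Hence the column is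
$$U_{t_\beta+1}(A)+U_{s_\beta-1}(A),$$
where $U_{-1}=0$ covers the case $s_\beta=0$. Evaluate at $\omega$ by Lemma 5; the indices are odd and at most $2r-1=n-1$. If $s_\beta=0$ the second bracket in (9) requires $s_\omega\le-1$ and is $0$, as it should be. $\square$

## 8. Deleting edges, and the proof of Theorem 1

For an edge $e$ let $\beta_e,\omega_e$ be its black and white ends and $\epsilon_e=\pm1$ its sign. For an edge set $S$ put $M_S=(M(\omega_e,\beta_f))_{e,f\in S}$; the empty determinant is $1$.

**Theorem 7.** Let $S$ be any set of $k$ edges of $\mathcal R_{2r\times2r}$. Then $2^{k-r}m_{\mathcal R-S}\in R$, and $2^{k-r}m_{\mathcal R-S}\equiv\det M_S\pmod2$. In particular, for $k\le r$, $2^{r-k}\mid m_{\mathcal R-S}$, with odd quotient if and only if $\det M_S=1$ in $\mathbb F_2$.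

**Proof.** The purpose is to replace a determinant of size $2r^2$ by one of size $k$. Deleting $S$ turns $K$ into $K-\sum_{e\in S}\epsilon_e\delta_{\beta_e}\delta_{\omega_e}^T=K-XW^T$, where $X$ has columns $\epsilon_e\delta_{\beta_e}$ and $W$ has columns $\delta_{\omega_e}$. The matrix determinant lemma, $\det(K-XW^T)=\det K\cdot\det(I-W^TK^{-1}X)$, gives
$$\det(K-XW^T)=\det K\cdot\det\big(I-\tfrac12N\big),\qquad N_{ef}=2\epsilon_fK^{-1}(\omega_e,\beta_f). \tag{10}$$
Since $2K^{-1}$ has entries in $R$, so does $N$, and $N\equiv M_S\pmod2$ because $\epsilon_f\equiv1$. Now $\det(I-\frac12N)=2^{-k}\det(2I-N)$ and $\det(2I-N)\equiv\det M_S\pmod2$. Since $\det K$ is $2^r$ times a unit of $R$, Lemma 2 gives $2^{k-r}m_{\mathcal R-S}=\text{unit}\cdot\det(2I-N)$, and units are $1$ mod $2$. For $k\le r$, an integer in $2^{r-k}R$ is divisible by $2^{r-k}$, and the quotient is odd exactly when it is $1$ mod $2$. $\square$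

**Proof of Theorem 1.** We evaluate (9) on the step-diagonal. For $0\le i\le r-1$ the black end $(i,i)$ of $e_i$ has $s=0$ and $t=\min(2i,\,4r-2-2i)=2i$. The white end $(i+1,i)$ has $s=1$ and $t=\min(2i+1,\,4r-3-2i)=2i+1$. Both minima use $i\le r-1$. So
$$M(\omega_{e_i},\beta_{e_j})=[\,1\le2j+1\le2i+1\,]+[\,1\le-1\le 2i+1\,]=[\,j\le i\,].$$
For any set $S$ of $k$ step-diagonal edges, ordered by index, $M_S$ is lower unitriangular and $\det M_S=1$. By Theorem 7, $m_G=2^{r-k}b$ with $b$ odd. $\blacksquare$

The counts of Section 1 show the mechanism for $r=2$. By (10), $m_{\mathcal R-e}/m_{\mathcal R}=1-\frac12N_{ee}$. So $18/36$ gives $N_{e_0e_0}=1$ and $30/36$ gives $N_{e_1e_1}=\frac13$, both $1$ mod $2$. For both edges, $\frac{13}{36}=\frac14\big(1\cdot\frac53-N_{e_0e_1}N_{e_1e_0}\big)$, so $N_{e_0e_1}N_{e_1e_0}=\frac29$, which is even, in accordance with $M(\omega_{e_0},\beta_{e_1})=0$. For the edge $g$ of Section 2, $24/36=1-\frac12N_{gg}$ gives $N_{gg}=\frac23\equiv0$.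

## 9. Concentric rings decide single deletions

Theorem 7 with (9) is a criterion for every edge set. For $\rho=0,\dots,r-1$, *ring* $\rho$ is the concentric square cycle of vertices with $\min(x,y,n-1-x,n-1-y)=\rho$. For $n=4$ ring $0$ is the boundary $12$-cycle and ring $1$ is the central $4$-cycle. From $x+y-|x-y|=2\min(x,y)$ and $x+y+|x-y|=2\max(x,y)$ we get
$$t_v-s_v=\min\big(2\min(x,y),\,2n-2-2\max(x,y)\big), \tag{11}$$
so the ring of $v$ is $(t_v-s_v)/2$. An edge with both ends in ring $\rho$ lies on the cycle: ring $\rho$ is the boundary of a square grid of side $n-2\rho$, and opposite sides are adjacent only when that side is $2$, in which case all four edges are on the boundary.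

**Theorem 8.** For an edge $e$: $v_2(m_{\mathcal R-e})=r-1$ if $e$ lies on one of the $r$ concentric rings, and $2^r\mid m_{\mathcal R-e}$ if $e$ joins two different rings.

**Proof.** Along an edge, $x-y$ and $x+y$ change by $\pm1$. Hence $s=|x-y|$ and $t=n-1-|n-1-x-y|$ each change by exactly $\pm1$. Write $\beta=\beta_e$, $\omega=\omega_e$.

*First bracket of (9).* If $t_\omega=t_\beta+1$, then $s_\omega\le t_\omega=t_\beta+1$, so it is $1$. If $t_\omega=t_\beta-1$, it is $0$.

*Second bracket.* If $s_\omega=s_\beta-1$, then $s_\omega= s_\beta-1\le t_\omega$, so it is $1$. If $s_\omega=s_\beta+1>s_\beta-1$, it is $0$.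

So $M(\omega,\beta)=[\,t_\omega-t_\beta=1\,]+[\,s_\omega-s_\beta=-1\,]$. This is $1$ exactly when $t_\omega-t_\beta=s_\omega-s_\beta$, that is, when $t-s$ is constant along $e$ and both ends are in the same ring. Apply Theorem 7 with $S=\{e\}$: in the first case $2^{1-r}m_{\mathcal R-e}$ is odd, and in the second it lies in $2R$. $\square$

This is the difference between $e_1$, on ring $1$ of the $4\times4$ grid (count $30$), and $g$, joining rings $0$ and $1$ (count $24$).

## 10. Edge sets that behave like the step-diagonal

**Definition.** A set $S$ of edges is *hereditary* if $v_2(m_{\mathcal R-T})=r-|T|$ for all $T\subseteq S$.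

**Theorem 9.** Let $S$ be a set of edges. Then $S$ is hereditary if and only if

1. every edge of $S$ lies on a ring, and
2. the digraph on $S$ with an arc $e\to f$ ($e\ne f$) whenever $M(\omega_e,\beta_f)=1$ (formula (9)) has no directed cycle.

Every hereditary set has at most $r$ edges, and this bound is attained by the step-diagonal.

**Proof.** By Theorem 7 applied to every $T\subseteq S$, $S$ is hereditary if and only if all principal minors of $X=M_S$ equal $1$ in $\mathbb F_2$.

*Sufficiency.* If 1 holds, $X$ has unit diagonal, as computed in the proof of Theorem 8. If 2 holds, list $S$ in a topological order of the digraph. Then $X$ is unitriangular, so all principal minors are $1$.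

*Necessity.* The $1\times1$ minors being $1$ gives 1. Suppose there is a directed cycle, and take a shortest one, on a vertex set $T$, say $f_1\to f_2\to\cdots\to f_m\to f_1$. A further arc $f_i\to f_j$ inside $T$ would close the part of the cycle from $f_j$ to $f_i$ to a shorter directed cycle. So there is none, and $X_T=I+P$ with $P$ the matrix of a cyclic permutation. Each row of $X_T$ has exactly two ones, so the all-ones vector is in its kernel and $\det X_T=0$, a contradiction.

*Size.* If $S$ is hereditary then $r-|S|=v_2(m_{\mathcal R-S})\ge0$. (Equivalently, the columns of $M$ lie in the $r$-dimensional space $\ker(K\bmod2)$, so $\operatorname{rank}M_S\le r$, while $\det M_S=1$.) By Theorem 1 the step-diagonal is hereditary, with $r$ edges. $\square$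

For $r=1$ all entries of $M$ are $1$ (Section 5), so any two edges of the $4$-cycle form a directed $2$-cycle, and the hereditary sets have at most one edge.

**Corollary 10.** Fix an even $\sigma$ with $0\le\sigma\le2r-2$. For each $\rho$ with $0\le\rho\le r-1-\sigma/2$, choose one edge $f_\rho$ among the images of $\{(\rho+\sigma,\rho),(\rho+\sigma+1,\rho)\}$ under the group generated by the reflections in the two diagonals of the square, with choices independent for different $\rho$. Then $\{f_\rho\}$ is hereditary: deleting any $k$ of these edges leaves $2^{r-k}\cdot$odd matchings. For $\sigma=0$ this gives $4^r$ hereditary sets of maximal size $r$, one of which is the step-diagonal.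

**Proof.** The edge is in the grid, since $\rho+\sigma+1\le r+\sigma/2\le2r-1$. The reflections $(x,y)\mapsto(y,x)$ and $(x,y)\mapsto(n-1-y,n-1-x)$ preserve $|x-y|$, and either fix $x+y$ or replace it by $2n-2-x-y$. So they preserve $s$, $t$ and color, and we may compute with the original edge. Its black end $(\rho+\sigma,\rho)$ has $(s,t)=(\sigma,\sigma+2\rho)$, since $\sigma+2\rho\le n-2$. Its white end has $(s,t)=(\sigma+1,\sigma+2\rho+1)$, since $\sigma+2\rho+1\le n-1$. By (9),
$$M(\omega_{f_\rho},\beta_{f_{\rho'}})=[\,\sigma+1\le\sigma+2\rho'+1\le\sigma+2\rho+1\,]+[\,\sigma+1\le\sigma-1\le\sigma+2\rho+1\,]=[\,\rho'\le\rho\,].$$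
So every $M_T$ with $T\subseteq\{f_\rho\}$ is unitriangular, and Theorem 7 applies.

Let $\sigma=0$. The four images of $\{(\rho,\rho),(\rho+1,\rho)\}$ have black end $(\rho,\rho)$ and white end $(\rho+1,\rho)$ or $(\rho,\rho+1)$, or black end $(n-1-\rho,n-1-\rho)$ and white end $(n-1-\rho,n-2-\rho)$ or $(n-2-\rho,n-1-\rho)$. The two black ends differ because $n-1$ is odd, so the four edges are distinct. By (11), $f_\rho$ lies on ring $\rho$, so the set determines each $f_\rho$, and the $4^r$ choices give different sets. $\square$

## 11. Integer weights on a hereditary set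

Deleting an edge or keeping it means giving it weight $0$ or $1$. The same computation handles all integer weights.

**Theorem 11.** Let $S$ be hereditary (for example the step-diagonal). Give each $e\in S$ an integer weight $w_e$ and all other edges weight $1$. Let $Z(w)$ be the weighted number of perfect matchings and $\kappa=\#\{e\in S:w_e\text{ even}\}$. Then $2^{r-\kappa}\mid Z(w)$, and the quotient is odd if and only if no $w_e\equiv3\pmod4$.

**Proof.** *Reduction to $S$.* The weighted matrix is $K-\sum_{e\in S}(1-w_e)\epsilon_e\delta_{\beta_e}\delta_{\omega_e}^T$. As for (10), with the same $N\equiv M_S\pmod 2$ over $R$,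
$$\pm Z(w)=\det K\cdot\det\big(I-\tfrac12N\,\mathrm{diag}(1-w_f)\big).$$

*Clearing denominators.* By Theorem 9 we may order $S$ (reversing a topological order) so that $M_S$ is lower unitriangular. Let $1_f$ be the standard basis vector at $f$ and $N_f$ the column of $N$ at $f$.

- If $w_f$ is even, multiply column $f$ by $2$. It becomes $2\cdot1_f-(1-w_f)N_f\equiv(M_S)_f\pmod2$, with diagonal entry $1$ mod $2$.
- If $w_f$ is odd, column $f$ is $1_f-\frac{1-w_f}2N_f$, which already has entries in $R$. Mod $2$ it vanishes above the diagonal, and its diagonal entry is $1+\frac{1-w_f}2$ mod $2$. This is $1$ if $w_f\equiv1$ and $0$ if $w_f\equiv3\pmod4$.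

Let $Y$ be the resulting matrix over $R$; it is lower triangular mod $2$. We multiplied $\kappa$ columns by $2$, so
$$Z(w)=2^{r-\kappa}\cdot\text{unit}\cdot\det Y .$$
Since $\kappa\le|S|\le r$ and $Z(w)$ is an integer, $2^{r-\kappa}\mid Z(w)$. The quotient is odd exactly when $\det Y$ is $1$ mod $2$, that is, when all diagonal entries are $1$ mod $2$, that is, when no $w_e\equiv3\pmod4$. $\square$

Theorem 1 is the case of the step-diagonal with $w_e\in\{0,1\}$. For $r=1$ and $S=\{e_0\}$ we have $Z(w)=w+1$. This is odd for $w$ even; for $w$ odd it is divisible by $2$, with $(w+1)/2$ odd exactly when $w\equiv1\pmod4$.
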